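\title{Rational points of the cuspidal group of $X_0(N)$}

\begin{abstract}
Let $C_N$ be the subgroup of the Jacobian $J_0(N)$ generated by the classes of degree-zero divisors supported on the cusps of $X_0(N)$. We prove that for every $N$ each rational point of $C_N$ is the class of a cuspidal divisor that is itself rational; that is, $C_N(\mathbb Q)$ equals the rational cuspidal divisor class group $C(N)$. The same holds over every field $k\subseteq\overline{\mathbb Q}$ for which $k\cap\mathbb Q(\zeta_m)$ is real, where $m^2$ is the largest square dividing $N$. The proof embeds the group of modular units in an explicit group of infinite products with a basis permuted by the Galois group, and uses complex conjugation to descend from this group back to the units.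
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $N$ be a positive integer, let
\[
\Gamma_0(N)=\Bigl\{\left(\begin{smallmatrix}\alpha&\beta\\ \kappa&\delta\end{smallmatrix}\right)\in\mathrm{SL}_2(\mathbb Z):\ \kappa\equiv0\pmod N\Bigr\},
\]
and let $X_0(N)$ be the modular curve of level $N$: a smooth projective curve over $\mathbb Q$ whose complex points form the quotient of $\mathbb H\cup\mathbb P^1(\mathbb Q)$ by $\Gamma_0(N)$, where $\mathbb H$ is the upper half plane. The \emph{cusps} are the finitely many orbits of $\Gamma_0(N)$ on $\mathbb P^1(\mathbb Q)$; they are algebraic points, defined over $\mathbb Q(\zeta_N)$. A divisor supported on the cusps is called \emph{cuspidal}. Let $J_0(N)$ be the Jacobian of $X_0(N)$, so that $J_0(N)(\overline{\mathbb Q})$ is the group of linear equivalence classes of degree-zero divisors over $\overline{\mathbb Q}$. We consider three groups.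
\begin{itemize}
\item The \emph{cuspidal subgroup} $C_N\subseteq J_0(N)(\overline{\mathbb Q})$ consists of the classes of degree-zero cuspidal divisors.
\item Its group of rational points is $C_N(\mathbb Q)=C_N\cap J_0(N)(\mathbb Q)$.
\item The \emph{rational cuspidal divisor class group} $C(N)$ consists of the classes of those degree-zero cuspidal divisors that are fixed, as divisors, by $\operatorname{Gal}(\overline{\mathbb Q}/\mathbb Q)$.
\end{itemize}
They satisfy $C(N)\subseteq C_N(\mathbb Q)\subseteq J_0(N)(\mathbb Q)_{\mathrm{tors}}$.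

The groups $C(N)$ and $C_N(\mathbb Q)$ express two notions of rationality. The group $C(N)$ comes with explicit generators: a rational cuspidal divisor is an integer combination of sums of Galois orbits of cusps. The group $C_N(\mathbb Q)$ is cut out by a weaker condition: a divisor $D$ qualifies as soon as every conjugate $\sigma D$ is linearly equivalent to $D$. If all cusps are rational, the two groups coincide with $C_N$. We shall see that this is the case when neither $16$ nor the square of an odd prime divides $N$ (Corollary~\ref{cor:cusps}). As soon as there are conjugate cusps $x\ne\bar x$, however, a class such as that of $x-\bar x$ could be rational for an accidental reason, and nothing formal prevents this.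

\begin{example}\label{ex:elliptic}
Let $E$ be the elliptic curve $y^2=x^3+x$ with origin $O$, and let $P=(-1,\sqrt{-2})$ and $\bar P=(-1,-\sqrt{-2})=-P$. The line $y=-\sqrt{-2}\,x$ meets $E$ where $x^3+x+2x^2=x(x+1)^2=0$, so it is tangent at $P$ and passes through $(0,0)$; hence $2P=(0,0)$ and $P$ has order $4$. Let the set $\{O,P,\bar P\}$ play the role of the cusps. The class of the divisor $P-\bar P$ is the nonzero rational point $(0,0)$. The rational degree-zero divisors supported on the set are the multiples of $P+\bar P-2O=\operatorname{div}(x+1)$, and these are principal. So here the analog of $C(N)$ is trivial and the analog of $C_N(\mathbb Q)$ has order $2$.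
\end{example}

The \emph{rational cuspidal groups conjecture}, stated in \cite{CI}, asserts that no such accident occurs on $X_0(N)$: $C_N(\mathbb Q)=C(N)$ for every $N$. The equality is known when $N$ is squarefree (Ohta) and when $N=n^2M$ with $M$ squarefree and $n\mid 24$ (Wang--Yang). We prove it in general.

\begin{theorem}\label{thm:main}
For every positive integer $N$ we have $C_N(\mathbb Q)=C(N)$.
\end{theorem}

This is the case $k=\mathbb Q$ of the following statement. We fix $\overline{\mathbb Q}\subset\mathbb C$, write $\zeta_n=e^{2\pi i/n}$, let $m$ be the largest integer with $m^2\mid N$, and let $Y_0(N)$ be the complement of the cusps in $X_0(N)$.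

\begin{theorem}\label{thm:strong}
Let $k\subseteq\overline{\mathbb Q}$ be a field such that $k\cap\mathbb Q(\zeta_m)$ is real; for example $k=\mathbb Q$, or any $k\subset\mathbb R$. Then every class in $C_N\cap J_0(N)(k)$ is represented by a degree-zero cuspidal divisor that is fixed, as a divisor, by $\operatorname{Gal}(\overline{\mathbb Q}/k)$. Moreover, the map $\operatorname{Pic}(Y_0(N)_k)\to\operatorname{Pic}(Y_0(N)_{\overline{\mathbb Q}})$ is injective.
\end{theorem}

The proof is a descent argument. If the class of a cuspidal divisor $D$ is rational, then $\sigma D-D=\operatorname{div}(u_\sigma)$ for a modular unit $u_\sigma$, that is, a function with cuspidal divisor, which we normalize to have leading $q$-coefficient $1$. The task is to write $u_\sigma=\sigma(u)/u$ for a single normalized unit $u$, for then $D-\operatorname{div}(u)$ is a rational divisor in the class of $D$ (Section~\ref{sec:units}). Such an equation can always be solved in a group with a basis that the Galois group permutes. We have no basis of this kind for the group $U$ of normalized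 units, so we enlarge $U$. We construct a group $A$ of infinite products with a permuted basis (Sections~\ref{sec:A} and~\ref{sec:basis}), whose elements transform under $\Gamma_0(N)$ only up to constant factors (Section~\ref{sec:mult}), and we prove that $U\subset A$ (Section~\ref{sec:UinA}). Then $u_\sigma=\sigma(f)/f$ with $f\in A$. It remains to replace $f$ by a unit. We may divide $f$ by any Galois-invariant element of $A$, in particular by eta quotients; these remove a large part of the constant factors (Section~\ref{sec:eta}), and the equation for $\sigma$ equal to complex conjugation shows that the rest can be removed as well (Section~\ref{sec:proof}). Section~\ref{sec:classical} recalls the classical functions that we use, and Section~\ref{sec:nine} carries out the whole argument for $N=9$.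

\section{Modular units and the obstruction}\label{sec:units}

\subsection*{Notation}
We write $\mathbf e(x)=e^{2\pi ix}$, $q=\mathbf e(\tau)$ and $q^r=\mathbf e(r\tau)$ for $\tau\in\mathbb H$, $r\in\mathbb Q$. Let $K=\mathbb Q(\zeta_N)$ with ring of integers $\mathcal O_K$, and $G=\operatorname{Gal}(K/\mathbb Q)=\{\sigma_u:u\in(\mathbb Z/N)^\times\}$ with $\sigma_u\zeta_N=\zeta_N^u$. Complex conjugation is $\mathbf c=\sigma_{-1}$; we use the same letter for its image in $G_m=\operatorname{Gal}(\mathbb Q(\zeta_m)/\mathbb Q)$. Every $n$ with $n^2\mid N$ divides $m$. The letters $p,\ell$ denote primes, $v_p$ is the $p$-adic valuation, $\operatorname{rad}(n)=\prod_{p\mid n}p$, and $\bar b$ is the inverse of $b$ modulo the modulus in play.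

The model of $X_0(N)$ over $\mathbb Q$ is the standard one, with function field $\mathbb Q(j,j_N)$, where $j_N(\tau)=j(N\tau)$; both $j$ and $j_N$ lie in $q^{-N}\mathbb Z[[q]]$. The cusp $\infty$ is rational, with local parameter $q$. The number of cusps is
\[
\nu=\sum_{d\mid N}\varphi\bigl(\gcd(d,N/d)\bigr).
\]
Let $\mathcal D^0$ be the group of degree-zero cuspidal divisors. It is free of rank $\nu-1$, with basis the divisors $x-\infty$ for the cusps $x\neq\infty$, and $G$ permutes this basis.

\subsection*{Fields of definition}
\begin{lemma}[$q$-expansion principle]\label{lem:qexp}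
If $f\in\mathbb C(X_0(N))$ has $q$-expansion in $K((q))$, then $f\in K(X_0(N))$.
\end{lemma}

\begin{proof}
Write $f=P(j,j_N)/Q(j,j_N)$ with complex polynomials $P,Q$ of degree at most $B$. Comparing coefficients of powers of $q$ turns the equation $f\cdot Q(j,j_N)=P(j,j_N)$ into a homogeneous linear system over $K$ for the coefficients of a pair of polynomials of degree at most $B$. Its complex solutions are spanned by its solutions over $K$. One complex solution has $Q(j,j_N)\ne0$, hence so does one solution over $K$.
\end{proof}

Thus $K(X_0(N))$ is the field of modular functions for $\Gamma_0(N)$ with expansion in $K((q))$. Since $j$ and $j_N$ have rational coefficients, $G$ acts on $K(X_0(N))=K(j,j_N)$ coefficientwise on $q$-expansions, and $\operatorname{div}(\sigma f)=\sigma(\operatorname{div}f)$.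

\begin{lemma}\label{lem:descent}
Let $k\subseteq k'$ be subfields of $\mathbb C$ and let $E$ be a $k$-rational divisor on $X_0(N)$ that is principal over $k'$. Then $E$ is the divisor of a function in $k(X_0(N))$.
\end{lemma}

\begin{proof}
The space of functions $\phi$ with $\phi=0$ or $\operatorname{div}\phi\ge E$ commutes with extension of the constant field. Over $k'$ it is the line spanned by a function with divisor $E$. So over $k$ it is a line, and any generator has divisor $E$.
\end{proof}

Let $U$ be the group of $u\in K(X_0(N))^\times$ with cuspidal divisor and leading $q$-coefficient $1$. The cusps are $K$-rational, so by Lemma~\ref{lem:descent} a cuspidal divisor that is principal over $\overline{\mathbb Q}$ or $\mathbb C$ is the divisor of a function over $K$, and dividing by the leading coefficient gives the unique $u\in U$ with that divisor. We obtain an exact sequence of $G$-modules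
\begin{equation}\label{eq:ses}
1\longrightarrow U\xrightarrow{\ \operatorname{div}\ }\mathcal D^0\longrightarrow C_N\longrightarrow0 .
\end{equation}

\subsection*{Cocycles and permutation modules}
Let a finite group $S$ act on an abelian group $P$, written additively. A \emph{cocycle} is a map $\sigma\mapsto a_\sigma$ from $S$ to $P$ with $a_{\sigma\sigma'}=a_\sigma+\sigma a_{\sigma'}$, a \emph{coboundary} is a cocycle of the form $a_\sigma=\sigma b-b$, and $H^1(S,P)$ is the group of cocycles modulo coboundaries. We call $P$ a \emph{permutation module} if it is free abelian on a finite basis that $S$ permutes.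

\begin{lemma}\label{lem:perm}
If $P$ is a permutation module, then $H^1(S,P)=0$.
\end{lemma}

\begin{proof}
Let $(a_\sigma)$ be a cocycle and $x=-|S|^{-1}\sum_{\sigma'}a_{\sigma'}\in P\otimes\mathbb Q$. Summing the cocycle identity over $\sigma'$ gives $a_\sigma=\sigma x-x$. Since $\sigma x-x\in P$, the coordinates of $x$ at two basis elements in the same orbit are congruent modulo $\mathbb Z$. So the vector $y$ of fractional parts of the coordinates of $x$ is fixed by $S$, and $b=x-y\in P$ satisfies $a_\sigma=\sigma b-b$.
\end{proof}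

Since $\mathcal D^0$ is a permutation module, the cohomology sequence of \eqref{eq:ses} reads $(\mathcal D^0)^G\to C_N^G\to H^1(G,U)\to0$, so that $C_N(\mathbb Q)/C(N)\cong H^1(G,U)$. Theorem~\ref{thm:main} is therefore a statement about the integral structure of the $G$-lattice $U$. For comparison, in Example~\ref{ex:elliptic} the divisors $a(P-O)+b(\bar P-O)$ that are principal are those with $a\equiv b\pmod 4$; this lattice contains $2(P-\bar P)$, on which conjugation acts by $-1$, but no element $E'$ with $\bar E'-E'=2(P-\bar P)$.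

\section{Eta, Klein, Siegel and theta functions}\label{sec:classical}

The entries of a matrix $\gamma\in\mathrm{SL}_2(\mathbb Z)$ are always named as in $\gamma=\left(\begin{smallmatrix}\alpha&\beta\\ \kappa&\delta\end{smallmatrix}\right)$. We put $T=\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$ and $L_N=\left(\begin{smallmatrix}1&0\\N&1\end{smallmatrix}\right)$, write $\Gamma(M)$ for the group of $\gamma\equiv I\pmod M$, and $\Gamma_0^0(n)$ for the group of $\gamma$ with $\beta\equiv\kappa\equiv0\pmod n$. For $t\mid\kappa$ let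
\[
\gamma^{[t]}=\begin{pmatrix}\alpha&t\beta\\ \kappa/t&\delta\end{pmatrix}.
\]
Then $t\cdot\gamma\tau=\gamma^{[t]}(t\tau)$, the factor $\kappa\tau+\delta$ is the same for $(\gamma,\tau)$ and for $(\gamma^{[t]},t\tau)$, and $\gamma^{[t]}\in\Gamma(M)$ if $\gamma\in\Gamma(tM)$. We write $f_1\doteq f_2$ if two functions of $\tau$ differ by a nonzero constant factor.

\subsection*{The eta function}
The function $\eta(\tau)=q^{1/24}\prod_{b\ge1}(1-q^b)$ has no zeros in $\mathbb H$, and $\eta^{24}$ is a modular form of weight $12$ for $\mathrm{SL}_2(\mathbb Z)$. Hence for every $\gamma\in\mathrm{SL}_2(\mathbb Z)$ and either holomorphic square root on $\mathbb H$,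
\begin{equation}\label{eq:eta}
\eta(\gamma\tau)\doteq(\kappa\tau+\delta)^{1/2}\eta(\tau),
\end{equation}
because the quotient of the two sides is continuous with $24$th power $1$. An \emph{eta quotient of level $N$} is a product $\prod_{t\mid N}\eta(t\tau)^{r_t}$ with $r_t\in\mathbb Z$; its weight is $\frac12\sum r_t$.

\subsection*{Klein forms and Siegel functions}
For each row vector $v=(v_1,v_2)\in\mathbb Q^2\setminus\mathbb Z^2$ the Klein form $\mathfrak k_v$ is a holomorphic function without zeros on $\mathbb H$, with the following properties \cite[Ch.~2, \S1]{KL}.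
\begin{itemize}
\item[(K1)] $\mathfrak k_{-v}=-\mathfrak k_v$.
\item[(K2)] $\mathfrak k_v(\gamma\tau)=(\kappa\tau+\delta)^{-1}\mathfrak k_{v\gamma}(\tau)$ for $\gamma\in\mathrm{SL}_2(\mathbb Z)$.
\item[(K3)] $\mathfrak k_{v+b}=\varepsilon(v,b)\mathfrak k_v$ for $b\in\mathbb Z^2$, where $\varepsilon(v,b)=(-1)^{b_1b_2+b_1+b_2}\,\mathbf e\bigl(-\tfrac12(b_1v_2-b_2v_1)\bigr)$.
\item[(K4)] The Siegel function $g_v=\mathfrak k_v\eta^2$ satisfies, for $0\le v_1<1$,
\[
g_v(\tau)\doteq q^{B_2(v_1)/2}(1-q_z)\prod_{a\ge1}(1-q^aq_z)(1-q^aq_z^{-1}),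
\]
where $q_z=\mathbf e(v_1\tau+v_2)$ and $B_2(x)=x^2-x+\frac16$.
\end{itemize}
By \eqref{eq:eta} and (K1)--(K3),
\begin{equation}\label{eq:siegel}
g_v(\gamma\tau)\doteq g_{v\gamma}(\tau),\qquad g_{v+b}\doteq g_v\doteq g_{-v}.
\end{equation}
By (K4), $g_v(\tau)=C\,\mathbf e\bigl(\frac12B_2(\{v_1\})\tau\bigr)(1+o(1))$ with $C\ne0$ as $\operatorname{Im}\tau\to\infty$, uniformly in $\operatorname{Re}\tau$; here $\{\cdot\}$ is the fractional part, and if $v_1\in\mathbb Z$ the factor $1-q_z=1-\mathbf e(v_2)$ is a nonzero constant. We also use $B_2(1-x)=B_2(x)$ and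
\begin{equation}\label{eq:B2}
\sum_{y=0}^{M-1}B_2\Bigl(\frac yM\Bigr)=\frac{(M-1)(2M-1)}{6M}-\frac{M-1}2+\frac M6=\frac1{6M}.
\end{equation}

\subsection*{Theta series}
At two points we need the constant in \eqref{eq:eta} exactly, and we obtain it from the transformation laws of two theta series \cite{Shimura}. For $\gamma\in\Gamma_0(4)$ put
\[
j_\theta(\gamma,\tau)=\varepsilon_\delta^{-1}\Bigl(\frac\kappa\delta\Bigr)(\kappa\tau+\delta)^{1/2},
\]
with the principal branch of the square root, with $\varepsilon_\delta=1$ or $i$ according as $\delta\equiv1$ or $3\pmod4$, and with $\left(\frac\kappa\delta\right)$ equal to the Jacobi symbol $\left(\frac\kappa{|\delta|}\right)$, multiplied by $-1$ if $\kappa,\delta<0$, and $\left(\frac0{\pm1}\right)=1$. Then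
\[
\theta(\tau)=\sum_{n\in\mathbb Z}q^{n^2}=\frac{\eta(2\tau)^5}{\eta(\tau)^2\eta(4\tau)^2}\qquad\text{satisfies}\qquad\theta(\gamma\tau)=j_\theta(\gamma,\tau)\theta(\tau)\quad(\gamma\in\Gamma_0(4)),
\]
and $\eta(24\tau)=\sum_{n\ge1}\left(\frac{12}n\right)q^{n^2}$ satisfies $\eta(24\gamma\tau)=\left(\frac{12}\delta\right)j_\theta(\gamma,\tau)\eta(24\tau)$ for $\gamma\in\Gamma_0(576)$. For $s\ge1$, quadratic reciprocity shows that $\delta\mapsto\left(\frac s{|\delta|}\right)$, on integers prime to $2s$, is an even Dirichlet character modulo $4s$.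

\begin{lemma}\label{lem:theta}
Let $s\ge1$.
\begin{itemize}
\item[(a)] Under $\gamma\in\Gamma_0(4s)$ the function $\theta(s\tau)/\theta(\tau)$ is multiplied by $\left(\frac s{|\delta|}\right)$.
\item[(b)] The function $\eta(s\tau)/\eta(\tau)$ is invariant under $\Gamma(24s)$.
\item[(c)] $\eta(\gamma\tau)^2=(\kappa\tau+\delta)\eta(\tau)^2$ for $\gamma\in\Gamma(24)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $\gamma^{[s]}\in\Gamma_0(4)$ and $\theta(s\gamma\tau)=j_\theta(\gamma^{[s]},s\tau)\theta(s\tau)$. In $j_\theta(\gamma^{[s]},s\tau)/j_\theta(\gamma,\tau)$ the factors $\varepsilon_\delta^{-1}$ and the square roots cancel, and so do the sign corrections, since $\kappa$ and $\kappa/s$ have the same sign. What remains is $\left(\frac{\kappa/s}{|\delta|}\right)\big/\left(\frac{\kappa}{|\delta|}\right)=\left(\frac s{|\delta|}\right)$; for $\kappa=0$ we have $|\delta|=1$ and both sides are $1$.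

(b) The computation in (a) shows that $\eta(24s\tau)/\eta(24\tau)$ is multiplied by $\left(\frac s{|\delta|}\right)$ under $\Gamma_0(576s)$, as the factors $\left(\frac{12}\delta\right)$ cancel. For $\gamma\in\Gamma(24s)$ put $\gamma'=\left(\begin{smallmatrix}\alpha&\beta/24\\24\kappa&\delta\end{smallmatrix}\right)\in\Gamma_0(576s)$ and $\tau=24\tau_0$. Then $\gamma\tau=24\gamma'\tau_0$, so $\eta(s\tau)/\eta(\tau)$ is multiplied by $\left(\frac s{|\delta|}\right)$, which is $1$ because $\delta\equiv1\pmod{4s}$.

(c) With $s=1$ and the same $\gamma'$, we get $\eta(\gamma\tau)^2=j_\theta(\gamma',\tau_0)^2\eta(\tau)^2$, and $j_\theta(\gamma',\tau_0)^2=\varepsilon_\delta^{-2}(24\kappa\tau_0+\delta)=\kappa\tau+\delta$ because $\delta\equiv1\pmod4$.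
\end{proof}

\section{The case $N=9$}\label{sec:nine}

Level $9$ is the first level with $m\ge3$. It turns out that $C_9=0$, so Theorem~\ref{thm:main} is empty here; but the vanishing of $H^1(G_3,U)$ can be proved in the way that works for all $N$, and every ingredient is visible. There are $\nu=1+2+1=4$ cusps. For $c\in\{0,1,2\}$ let
\[
F_c(\tau)=q^{-1/12}\prod_{b\ge1,\ 3\nmid b}\bigl(1-\zeta_3^{cb}q^b\bigr).
\]
Then $F_0=\eta(\tau)/\eta(3\tau)$, the group $G$ acts on coefficients through $G_3=\{1,\mathbf c\}$, and $\mathbf c$ fixes $F_0$ and exchanges $F_1$ and $F_2$. In (K4) for $v=(\frac13,\frac c3)$ at the point $3\tau$ we have $q_z=\zeta_3^cq$, the factors are $1-\zeta_3^cq^{3a+1}$ $(a\ge0)$ and $1-\zeta_3^{-c}q^{3a-1}$ $(a\ge1)$, and the exponent is $\frac32B_2(\frac13)=-\frac1{12}$. So $F_c(\tau)\doteq g_{(1/3,\,c/3)}(3\tau)$.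

Let $A_0$ be the multiplicative group generated by $F_0,F_1,F_2$. We borrow two facts that are proved below for all levels. First, each $f\in A_0$ satisfies $f\circ\gamma=\chi_f(\gamma)f$ for a character $\chi_f$ of $\Gamma_0(9)$ with $\chi_f(-I)=1$, and $f\in U$ if $\chi_f=1$ (Lemma~\ref{lem:mult}). Second, if $\chi_f$ is trivial on $T$ and $L_9$, then $\chi_f(\gamma)=\omega(\alpha)$ for a character $\omega$ of $(\mathbb Z/9)^\times$ (Lemma~\ref{lem:group}).

\subsection*{Orders at the cusps}
The maps $\tau\mapsto\tau$, $W\colon\tau\mapsto-1/(9\tau)$ and $\gamma_\pm=\left(\begin{smallmatrix}1&0\\ \pm3&1\end{smallmatrix}\right)$ send $\infty$ to $\infty$, $0$ and $\pm\frac13$. They conjugate $T$ to the elements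
\[
T,\qquad L_9^{-1},\qquad\begin{pmatrix}-2&1\\-9&4\end{pmatrix},\qquad\begin{pmatrix}4&1\\-9&-2\end{pmatrix}
\]
of $\Gamma_0(9)$, so after composing with the map, $q$ is a local parameter at the cusp. Call the leading exponent $\rho$ of $q$ in the composite the \emph{order} of $f$ at the cusp; the value of $\chi_f$ on the corresponding conjugate of $T$ is $\mathbf e(\rho)$. Three times each of the four maps has the form $\gamma_1(3\tau)$, with $\gamma_1=I$, $\left(\begin{smallmatrix}0&-1\\1&0\end{smallmatrix}\right)$, $\left(\begin{smallmatrix}1&0\\ \pm1&1\end{smallmatrix}\right)$, and the first coordinate of $(\frac13,\frac c3)\gamma_1$ is $\frac13$, $\frac c3$, $\frac{1\pm c}3$. By \eqref{eq:siegel} the order of $F_c$ is $\frac32B_2(0)=\frac14$ if this coordinate is an integer, and $-\frac1{12}$ otherwise. So $F_0,F_1,F_2$ have order $\frac14$ at $0,-\frac13,\frac13$ respectively and order $-\frac1{12}$ at the other three points. In particular the four points are inequivalent, so they represent all cusps. For $f=F_0^{x_0}F_1^{x_1}F_2^{x_2}$ and $s=x_0+x_1+x_2$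 the orders at $\infty,0,-\frac13,\frac13$ are
\[
-\frac s{12},\qquad\frac{x_0}3-\frac s{12},\qquad\frac{x_1}3-\frac s{12},\qquad\frac{x_2}3-\frac s{12}.
\]
They determine $(x_0,x_1,x_2)$, so $F_0,F_1,F_2$ is a basis of $A_0$, permuted by $G_3$.

\subsection*{The units}
The orders are integers exactly when $12\mid s$ and $3\mid x_0,x_1,x_2$. In that case $\chi_f$ is trivial on $T$ and $L_9$, so $\chi_f(\gamma)=\omega(\alpha)$ with $\omega(-1)=1$ and $\omega(-2)=1$; as $2$ generates $(\mathbb Z/9)^\times$, we get $\omega=1$ and $f\in U$. The units $(F_1/F_0)^3$, $(F_2/F_0)^3$ and $F_0^6F_1^3F_2^3$ have divisors $(-\frac13)-(0)$, $(\frac13)-(0)$ and $(0)-(\infty)$, which generate $\mathcal D^0$. Hence $C_9=0$, these three units generate $U$, and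
\[
U=\{F_0^{x_0}F_1^{x_1}F_2^{x_2}:\ 12\mid x_0+x_1+x_2,\ \ 3\mid x_0,x_1,x_2\}\subset A_0 .
\]

\subsection*{The descent}
A cocycle of $G_3$ in $U$ is given by an element $u\in U$ with $u\cdot\mathbf c(u)=1$, that is, $u=(F_2/F_1)^y$. In the permutation module $A_0$ it is a coboundary: $u=\mathbf c(f)/f$ with $f=F_1^y$. This $f$ need not be a unit, and we try to correct it by a $\mathbf c$-invariant factor $F_0^{a}(F_1F_2)^{b}$. For $f=F_1$ no correction exists, since the exponents $1+b$ and $b$ are not both divisible by $3$. The cause is that $F_2/F_1$ has orders $0,0,-\frac13,\frac13$: its character is trivial on $T$ and $L_9$ and equals $\omega(\alpha)$ for the cubic character with $\omega(-2)=\mathbf e(\frac13)$. But this same character detects the bad case. The hypothesis that $\mathbf c(f)/f=(F_2/F_1)^y$ is a unit forces $3\mid y$, and then $f/F_0^y=\bigl((F_1/F_0)^3\bigr)^{y/3}\in U$. Hence $u$ is a coboundary in $U$, and $H^1(G_3,U)=0$.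

In general, eta quotients will make $\chi_f$ trivial on $T$ and $L_N$, a Dirichlet character $\omega$ will be left over, and the condition $\mathbf c(f)/f\in U$ will force $\omega$ to be real. At level $9$ an even real character is trivial; at other levels it need not be, and this costs some further work.

\section{The group $A$}\label{sec:A}

We look for functions that transform under $\Gamma_0(N)$ up to constants and whose $q$-expansions are permuted by $G$. The substitution $\tau\mapsto n\tau$ turns $\Gamma_0(n^2)$ into $\Gamma_0^0(n)$, which acts on vectors $(r,s)/n$ modulo $\mathbb Z^2$ through diagonal matrices $\operatorname{diag}(\alpha,\bar\alpha)$. On vectors with $r,s$ prime to $n$ the orbits are the ``hyperbolas'' $rs\equiv c\pmod n$. By \eqref{eq:siegel}, the product of Siegel functions over half of a hyperbola is what we want.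

For $n\ge1$ and $c\in(\mathbb Z/n)^\times$ define
\[
F_c^{(n)}(\tau)=q^{\varrho(n)/24}\prod_{b\ge1,\ (b,n)=1}\bigl(1-\zeta_n^{c\bar b}q^b\bigr),\qquad\varrho(n)=\prod_{p\mid n}(1-p).
\]
Thus $F^{(1)}=\eta$, and $F^{(3)}_1,F^{(3)}_2$ are the functions $F_1,F_2$ of Section~\ref{sec:nine}. For $n\ge3$ fix a set $H$ of representatives of $(\mathbb Z/n)^\times/\{\pm1\}$, so $|H|=\varphi(n)/2$. For $a\in(\mathbb Z/n)^\times$ choose $v_a=(r_a,s_a)/n$ with integers $r_a\equiv a$ and $s_a\equiv c\bar a\pmod n$, in such a way that $v_{-a}=-v_a$, and put $\mathfrak K_c=\prod_{a\in H}\mathfrak k_{v_a}$.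

\begin{lemma}\label{lem:siegelproduct}
For $n\ge3$ and all choices of $H$ and of the lifts,
\begin{equation}\label{eq:FK}
F_c^{(n)}(\tau)\doteq\prod_{a\in H}g_{v_a}(n\tau)=\mathfrak K_c(n\tau)\,\eta(n\tau)^{\varphi(n)} .
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:siegel} we may take $0<r_a<n$ for $a\in H$. In (K4) at $n\tau$ we have $q_z=\zeta_n^{c\bar a}q^{r_a}$, so the factors of $g_{v_a}(n\tau)$ are $1-\zeta_n^{c\bar a}q^b$ for $b\equiv a$ and $1-\zeta_n^{-c\bar a}q^b$ for $b\equiv-a$, $b\ge1$; in both cases the factor is $1-\zeta_n^{c\bar b}q^b$. As $a$ runs through $H$, each $b$ prime to $n$ occurs once. By the symmetry of $B_2$, M\"obius inversion and \eqref{eq:B2}, the exponent of $q$ is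
\[
\frac n4\sum_{\substack{0<x<n\\ (x,n)=1}}B_2\Bigl(\frac xn\Bigr)=\frac n4\sum_{e\mid n}\mu(e)\sum_{y=0}^{n/e-1}B_2\Bigl(\frac y{n/e}\Bigr)=\frac n4\sum_{e\mid n}\mu(e)\frac e{6n}=\frac{\varrho(n)}{24}.\qedhere
\]
\end{proof}

Let $A$ be the multiplicative group generated by all functions $F_c^{(n)}(d\tau)$ with $n^2d\mid N$; we call these the \emph{standard generators}. Every $f\in A$ is a holomorphic function without zeros on $\mathbb H$, of the form $f=q^r\hat f(q)$ with $r\in\mathbb Q$ and $\hat f\in1+q\mathcal O_K[[q]]$. We regard both $A$ and $U$ as subgroups of the group of expressions $q^r\hat f$ with $\hat f\in1+qK[[q]]$, on which $G$ acts by $\sigma(q^r\hat f)=q^r\sigma(\hat f)$. Then $\sigma_uF_c^{(n)}(d\tau)=F_{uc}^{(n)}(d\tau)$, so $G$ preserves $A$ and acts on it through $G_m$. The eta quotients of level $N$ lie in $A^G$.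

The standard generators are not independent; for $N=9$, the identity $F_0F_1F_2=\eta(3\tau)/\eta(9\tau)$ expresses $\eta(9\tau)$ through the others. The relations come from $\prod_{\epsilon^p=1}(1-\epsilon X)=1-X^p$.

\begin{lemma}\label{lem:rel}
\begin{itemize}
\item[(R1)] If $p^2\mid n$ and $c_0\in(\mathbb Z/(n/p))^\times$, then $\displaystyle\prod_{c\equiv c_0\ (n/p)}F_c^{(n)}(\tau)=F_{c_0}^{(n/p)}(p\tau)$.
\item[(R2)] If $n=pn'$ with $p\nmid n'$, $c_0\in(\mathbb Z/n')^\times$, and $\bar p$ is the inverse of $p$ modulo $n'$, then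
\[
\prod_{c\equiv c_0\ (n')}F_c^{(n)}(\tau)=\frac{F^{(n')}_{c_0}(p\tau)\,F^{(n')}_{c_0\bar p^2}(p\tau)}{F^{(n')}_{c_0\bar p}(\tau)\,F^{(n')}_{c_0\bar p}(p^2\tau)}.
\]
\end{itemize}
In both products $c$ runs over $(\mathbb Z/n)^\times$. In particular $F^{(2)}(\tau)=\eta(2\tau)^2/(\eta(\tau)\eta(4\tau))$.
\end{lemma}

\begin{proof}
(R1) Fix $b$ prime to $n$, equivalently to $n/p$. Then $x=c\bar b$ runs over all $p$ lifts modulo $n$ of $c_0\bar b$ modulo $n/p$, so $\zeta_n^x$ runs over a coset of the $p$th roots of unity, and the product of the factors $1-\zeta_n^xq^b$ is $1-\zeta_{n/p}^{c_0\bar b}q^{pb}$. Both sides have exponent $p\varrho(n)/24$, because $\varrho(n)=\varrho(n/p)$.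

(R2) For $b$ prime to $n$, the residue $x=c\bar b$ runs over all lifts modulo $n$ of $c_0\bar b$ modulo $n'$ except the one divisible by $p$. That one is $x=py$ with $y\equiv c_0\bar p\bar b\pmod{n'}$, and $\zeta_n^x=\zeta_{n'}^y$. So, apart from the power of $q$, the left side is
\[
\prod_{(b,pn')=1}\frac{1-\zeta_{n'}^{c_0\bar b}q^{pb}}{1-\zeta_{n'}^{c_0\bar p\bar b}q^b}.
\]
Extend numerator and denominator to all $b$ prime to $n'$ and divide out the terms $b=pb'$. The numerator becomes $\hat F^{(n')}_{c_0}(q^p)/\hat F^{(n')}_{c_0\bar p}(q^{p^2})$ and the denominator becomes $\hat F^{(n')}_{c_0\bar p}(q)/\hat F^{(n')}_{c_0\bar p^2}(q^p)$. The exponents agree: $(p-1)\varrho(n)=-(p-1)^2\varrho(n')=(2p-1-p^2)\varrho(n')$. The last claim is the case $p=2$, $n'=1$.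
\end{proof}

We use the relations to discard generators until only $\nu$ remain. For $p\mid N$ and $v=v_p(N)$ let
\[
I_p=\{(0,0),(0,1)\}\cup\{(x,0):1\le x\le v/2\}\cup\{(x,v-2x):1\le x<v/2\}.
\]
Call a pair $(n,d)$ \emph{reduced} if $n^2d\mid N$ and $(v_p(n),v_p(d))\in I_p$ for all $p\mid N$; the second condition already gives $v_p(n^2d)\le v_p(N)$. Let $\mathcal B$ be the family of functions $F_c^{(n)}(d\tau)$ indexed by the triples $(n,d,c)$ with $(n,d)$ reduced and $c\in(\mathbb Z/n)^\times$. For $N=9$ it consists of $\eta(\tau),\eta(3\tau),F_1,F_2$.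

\begin{lemma}\label{lem:gen}
The family $\mathcal B$ generates $A$ and is indexed by exactly $\nu$ triples.
\end{lemma}

\begin{proof}
We treat one prime $p\mid N$ at a time; the steps below change only $c$ and the $p$-parts of $n$ and $d$, so they do not undo the work at other primes. Call $(x,y)=(v_p(n),v_p(d))$ the type of a standard generator $F_c^{(n)}(d\tau)$; then $2x+y\le v$.

If $x=0$ and $y\ge2$, apply (R2) with $n'=n$ and $c_0=cp$ at the point $(d/p^2)\tau$, and solve for the last factor of the denominator. This expresses the generator through generators of types $(0,y-1)$, $(0,y-2)$ and $(1,y-2)$, all of which satisfy $2x+y\le v$. Iterating, we are left with the types $(0,0)$, $(0,1)$ and types with $x\ge1$.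

If $x\ge1$, $y\ge1$ and $2x+y<v$, apply (R1) with $np$ in place of $n$ at the point $(d/p)\tau$. This expresses the generator through generators of type $(x+1,y-1)$, for which $2x+y$ has grown by $1$. Iterating, we stop when $y=0$, or $y\ge1$ and $2x+y=v$. All remaining types lie in $I_p$.

The first coordinates of the elements of $I_p$ are $0,1,\dots,\lfloor v/2\rfloor$ and $0,1,\dots,\lceil v/2\rceil-1$, which are the values of $\min(a,v-a)$ for $0\le a\le v$, with multiplicity. So the number of triples is
\[
\prod_{p\mid N}\sum_{a=0}^{v_p(N)}\varphi\bigl(p^{\min(a,v_p(N)-a)}\bigr)=\sum_{d\mid N}\varphi\bigl(\gcd(d,N/d)\bigr)=\nu.\qedhere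
\]
\end{proof}

\section{Weights and multipliers}\label{sec:mult}

\begin{lemma}\label{lem:weight}
Let $f=F_c^{(n)}(d\tau)$ be a standard generator and $\gamma\in\Gamma_0(N)$. Then $f(\gamma\tau)\doteq(\kappa\tau+\delta)^{1/2}f(\tau)$ if $n=1$, and $f(\gamma\tau)\doteq f(\tau)$ if $n>1$. If $n\ge3$ and $\gamma\in\Gamma(24N^2)$, then $f(\gamma\tau)=f(\tau)$.
\end{lemma}

\begin{proof}
For $n=1$ apply \eqref{eq:eta} to $\eta(d\gamma\tau)=\eta(\gamma^{[d]}(d\tau))$. For $n=2$, Lemma~\ref{lem:rel} writes $f$ as an eta quotient of weight $0$ and level dividing $4d\mid N$, and the square roots cancel if one branch is used for all factors.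

Let $n\ge3$, and first let $\gamma\in\Gamma_0^0(n)$. Then $\delta\equiv\bar\alpha\pmod n$, so $v_a\gamma\equiv(r_a\alpha,s_a\delta)/n\equiv v_{a\alpha}\pmod{\mathbb Z^2}$. Multiplication by $\alpha$ permutes $H$ up to signs, so (K1)--(K3) give $\mathfrak K_c(\gamma\tau)\doteq(\kappa\tau+\delta)^{-\varphi(n)/2}\mathfrak K_c(\tau)$. If $\gamma\in\Gamma(2n^2)$ the constant is $1$: then $b=v_a\gamma-v_a\in2n\mathbb Z^2$, so $b_1,b_2$ and $b_1s_a/n$, $b_2r_a/n$ are even integers, and $\varepsilon(v_a,b)=1$.

Now let $\gamma\in\Gamma_0(N)$. By \eqref{eq:FK}, $f\doteq\mathfrak K_c(nd\tau)\,\eta(nd\tau)^{\varphi(n)}$. The matrix $\gamma^{[nd]}$ has off-diagonal entries $nd\beta$ and $\kappa/(nd)$, both divisible by $n$ since $n^2d\mid N\mid\kappa$. So the first factor acquires a constant times $(\kappa\tau+\delta)^{-\varphi(n)/2}$, and by \eqref{eq:eta} the second acquires a constant times $(\kappa\tau+\delta)^{\varphi(n)/2}$. If $\gamma\in\Gamma(24N^2)$, then $\gamma^{[nd]}\in\Gamma(2n^2)\cap\Gamma(24)$ because $nd\cdot2n^2$ and $nd\cdot24$ divide $24N^2$. Both constants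 are then $1$, the second by Lemma~\ref{lem:theta}(c), as $\varphi(n)$ is even.
\end{proof}

By Lemma~\ref{lem:weight}, each $f\in A$ satisfies $f(L_N\tau)\doteq(N\tau+1)^wf(\tau)$ for some $w\in\frac12\mathbb Z$, and $w$ is unique because no nonzero power of $N\tau+1$ is constant. This \emph{weight} is a surjective homomorphism $A\to\frac12\mathbb Z$, equal to $\frac12$ on $\eta(d\tau)$ and to $0$ on the other standard generators, hence invariant under $G$. Let $A_0$ be its kernel. Since $F^{(2)}(d\tau)$ is an eta quotient,
\begin{equation}\label{eq:star}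
\begin{gathered}
\text{every }f\in A_0\text{ is a product of functions }F_c^{(n)}(d\tau)^{\pm1}\text{ with }n\ge3,\ n^2d\mid N,\\
\text{and an eta quotient of level }N\text{ and weight }0.
\end{gathered}
\end{equation}

\begin{lemma}\label{lem:mult}
For $f\in A_0$ there is a character $\chi_f\colon\Gamma_0(N)\to\mathbb C^\times$, the \emph{multiplier} of $f$, with $f\circ\gamma=\chi_f(\gamma)f$. It is trivial on $-I$ and on $\Gamma(24N^2)$, so its order divides the index of $\Gamma(24N^2)$ in $\Gamma_0(N)$. If $\chi_f=1$, then $f\in U$.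
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:weight}, $f\circ\gamma\doteq f$; the constants form a character, and $-I$ acts trivially on $\mathbb H$. For triviality on $\Gamma(24N^2)$ use \eqref{eq:star}: the factors with $n\ge3$ are covered by Lemma~\ref{lem:weight}, and a weight-$0$ eta quotient equals $\prod_t(\eta(t\tau)/\eta(\tau))^{r_t}$, which is invariant under $\Gamma(24N)$ by Lemma~\ref{lem:theta}(b).

Let $\chi_f=1$. Then $f$ is $\Gamma_0(N)$-invariant with no zeros or poles in $\mathbb H$, and we must show that it is meromorphic at the cusps. By \eqref{eq:star} and \eqref{eq:FK}, $f$ is a constant times a product of functions $g_v(t\tau)^{\pm1}$ and $\eta(t\tau)^{r_t}$ with $\sum r_t=0$. Let $\gamma\in\mathrm{SL}_2(\mathbb Z)$. For each $t$ write $\left(\begin{smallmatrix}t&0\\0&1\end{smallmatrix}\right)\gamma=\gamma_1\left(\begin{smallmatrix}a&b\\0&a'\end{smallmatrix}\right)$ with $\gamma_1\in\mathrm{SL}_2(\mathbb Z)$ and $a,a'>0$, and put $z=(a\tau+b)/a'$, so $t\gamma\tau=\gamma_1z$. Comparing bottom rows gives $\kappa\tau+\delta=a'(\kappa_1z+\delta_1)$.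 Hence $g_v(t\gamma\tau)\doteq g_{v\gamma_1}(z)$ and $\eta(t\gamma\tau)\doteq(\kappa\tau+\delta)^{1/2}\eta(z)$. The square roots cancel in $f\circ\gamma$, and the product expansions give $f(\gamma\tau)=C\,\mathbf e(\rho\tau)(1+o(1))$ uniformly as $\operatorname{Im}\tau\to\infty$, with $C\ne0$ and $\rho\in\mathbb Q$. Since $\gamma T^N\gamma^{-1}\in\Gamma(N)$, the function $f\circ\gamma$ is holomorphic in $q^{1/N}$ on a punctured disc, and the estimate excludes an essential singularity. So $f\in\mathbb C(X_0(N))$ has cuspidal divisor. Invariance under $T$ makes $r$ an integer in $f=q^r\hat f$, and Lemma~\ref{lem:qexp} gives $f\in U$.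
\end{proof}

\section{Independence and saturation of $\mathcal B$}\label{sec:basis}

We need two things about $\mathcal B$: that it is a basis of $A$, and that $A$ is closed under extracting roots in a suitable ambient group, since we shall first know only that a power of a unit lies in $A$. Both are hard to see on infinite products, in which every power of $q$ mixes many factors. The remedy is a M\"obius inversion that turns $\hat F_c^{(n)}(q^d)$ into a finite product. For $\eta$ it should send $\prod_b(1-q^b)$ to $1-q$; in general the factor $1-\zeta_n^{c\bar b}q^{b}$ arises from $1-\zeta_n^cq$ by $q\mapsto q^b$ combined with a Galois automorphism, and the inversion must include this twist.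

For a prime $p$ let $\operatorname{Fr}_p=\sigma_u\in G$ with $u\equiv1\pmod{p^{v_p(N)}}$ and $u\equiv p\pmod{N/p^{v_p(N)}}$. It fixes the $N$th roots of unity of $p$-power order and raises those of order prime to $p$ to the $p$th power. Extend to $\operatorname{Fr}_b$ for $b\ge1$ by $\operatorname{Fr}_{bb'}=\operatorname{Fr}_b\operatorname{Fr}_{b'}$. On the multiplicative group $1+qK[[q]]$ define
\[
(\Phi_bg)(q)=(\operatorname{Fr}_b^{-1}g)(q^b),\qquad\Lambda g=\prod_{e\ge1}(\Phi_eg)^{\mu(e)} .
\]
The $\Phi_b$ are $q$-adically continuous homomorphisms with $\Phi_b\Phi_{b'}=\Phi_{bb'}$ and $\Phi_bg\in1+q^bK[[q]]$, so the product converges and $\Lambda$ is a homomorphism. It has the two-sided inverse $g\mapsto\prod_b\Phi_bg$, since either composite is $\prod_a(\Phi_ag)^{\sum_{e\mid a}\mu(e)}=g$. Both maps preserve $1+q\mathcal O_K[[q]]$.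

Let $n^2d\mid N$. If $(b,n)=1$ then $\operatorname{Fr}_b\zeta_n=\zeta_n^b$, so $\Phi_b(1-\zeta_n^cq^d)=1-\zeta_n^{c\bar b}q^{db}$ and $\hat F_c^{(n)}(q^d)=\prod_{(b,n)=1}\Phi_b(1-\zeta_n^cq^d)$. After applying $\Lambda$, the exponent of $\Phi_a(1-\zeta_n^cq^d)$ is the sum of $\mu(e)$ over $e\mid a$ with $(a/e,n)=1$. This is multiplicative in $a$; at $a=p^y$ with $y\ge1$ it is $1-1=0$ if $p\nmid n$ and $\mu(p^y)$ if $p\mid n$. Therefore
\begin{equation}\label{eq:finite}
P_{n,d,c}:=\Lambda\bigl(\hat F_c^{(n)}(q^d)\bigr)=\prod_{e\mid\operatorname{rad}(n)}\bigl(1-\operatorname{Fr}_e^{-1}(\zeta_n^c)\,q^{de}\bigr)^{\mu(e)} .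
\end{equation}
Let $R$ be the group of finite products $\prod_\xi(1-\xi q)^{m(\xi)}$, with $\xi$ running over the roots of unity in $\mathbb C$ and $m(\xi)\in\mathbb Z$. It is free abelian on the $1-\xi q$, and we call $m(\xi)$ the multiplicity of $\xi$. Since $1-\zeta q^b=\prod_{\xi^b=\zeta}(1-\xi q)$, each $P_{n,d,c}$ lies in $R$.

For $N=9$ the four elements are $1-q$, $1-q^3$ and $(1-\zeta_3^cq)/(1-\zeta_3^cq^3)$ for $c=1,2$. The roots of unity of largest order that occur in them have orders $1,3,9,9$, always with multiplicity $\pm1$, and the primitive ninth roots $\xi$ with $\xi^3=\zeta_3^c$ occur for one $c$ only. So the system is triangular with diagonal entries $\pm1$. The sets $I_p$ were chosen so that this persists.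

\begin{lemma}\label{lem:indep}
For each prime $\ell$, the images in the $\mathbb F_\ell$-vector space $R/R^\ell$ of the elements $P_{n,d,c}$, over the triples indexing $\mathcal B$, are linearly independent.
\end{lemma}

\begin{proof}
Put $\lambda(n,d)=nd\operatorname{rad}(n)$. A reduced pair $(n,d)$ is determined by $\lambda(n,d)$. Indeed, $v_p(\lambda)$ is $y$ for type $(0,y)$ and $x+y+1$ for type $(x,y)$ with $x\ge1$, so on $I_p$ it takes the values $0$ and $1$ on $(0,0)$ and $(0,1)$, the distinct values $x+1\in[2,\lfloor v/2\rfloor+1]$ on the $(x,0)$, and the distinct values $v-x+1\in[\lfloor v/2\rfloor+2,v]$ on the $(x,v-2x)$.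

If $\xi$ occurs in the factor of \eqref{eq:finite} with index $e$, then $\xi^{de}$ is an $n$th root of unity, so the order of $\xi$ divides $nde$. Hence the order divides $\lambda(n,d)$, and it can equal $\lambda(n,d)$ only for $e=\operatorname{rad}(n)$.

Suppose that a relation holds with coefficients $x(n,d,c)\in\mathbb F_\ell$, not all zero. Choose a triple $(n,d,c)$ with $x(n,d,c)\ne0$ and $\lambda=\lambda(n,d)$ as large as possible, and let $e_0=\operatorname{rad}(n)$. The map $\xi\mapsto\xi^{de_0}$ sends $\zeta_\lambda^a$ to $\zeta_n^a$, and $(\mathbb Z/\lambda)^\times\to(\mathbb Z/n)^\times$ is surjective, so there is a $\xi$ of order $\lambda$ with $\xi^{de_0}=\operatorname{Fr}_{e_0}^{-1}(\zeta_n^c)$. Compute the multiplicity of $\xi$ in the relation. A triple $(n',d',c')$ with nonzero coefficient contributes only if $\lambda\mid\lambda(n',d')$, hence by maximality only if $(n',d')=(n,d)$; then only through $e=e_0$, and only if $\xi^{de_0}=\operatorname{Fr}_{e_0}^{-1}(\zeta_n^{c'})$, that is, $c'=c$. So the multiplicity is $\mu(e_0)x(n,d,c)\ne0$, a contradiction.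
\end{proof}

\begin{proposition}\label{prop:basis}
Let $\hat A=\{\hat f:f\in A\}$.
\begin{itemize}
\item[(i)] $\mathcal B$ is a $\mathbb Z$-basis of $A$, the rank of $A$ is $\nu$, and $f\mapsto\hat f$ is injective on $A$.
\item[(ii)] $H^1(S,A)=0$ for every subgroup $S$ of $G_m$.
\item[(iii)] $R/\Lambda(\hat A)$ is torsion-free.
\end{itemize}
\end{proposition}

\begin{proof}
(i) Let $Z$ be the free abelian group on the triples, and consider $Z\to A\to\hat A\to R$, where the last map is $\Lambda$. The first map is surjective by Lemma~\ref{lem:gen}. The composite is injective: since $R$ is torsion-free, a nonzero element of the kernel can be divided by the greatest common divisor of its coordinates, and its reduction modulo any $\ell$ then contradicts Lemma~\ref{lem:indep}. So $Z\cong A$, and $A\to\hat A$ is injective.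

(ii) $G_m$ permutes $\mathcal B$; apply Lemma~\ref{lem:perm}.

(iii) Let $g\in R$ with $g^\ell=\prod P_{n,d,c}^{\,x(n,d,c)}\in\Lambda(\hat A)$ for a prime $\ell$. By Lemma~\ref{lem:indep} all exponents are divisible by $\ell$, so $g^\ell=g_1^\ell$ with $g_1\in\Lambda(\hat A)$, and $g=g_1$ because $R$ is torsion-free.
\end{proof}

\section{Every unit lies in $A$}\label{sec:UinA}

\begin{proposition}\label{prop:units}
We have $U=\{f\in A_0:\chi_f=1\}$. Consequently every modular unit on $X_0(N)$ over $\mathbb C$ is, up to a constant, uniquely a product of integer powers of the functions in $\mathcal B$, and the units with leading coefficient $1$ are exactly the products of weight $0$ with trivial multiplier on $\Gamma_0(N)$.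
\end{proposition}

A rank count shows that a power $u^a$ of a unit $u$ lies in $A$. Then $g=\Lambda\hat u$ is an $a$th root of an element of $R$, and to apply saturation we must show that $g$ itself is in $R$, excluding series like $(1-q)^{1/2}$. The tool is the P\'olya--Carlson theorem \cite{Carlson}: \emph{a power series with integer coefficients that converges for $|q|<1$ either is a rational function or has the unit circle as natural boundary}, meaning that it cannot be continued analytically across any point of the circle. The convergence hypothesis matters, as $(1-4q)^{-1/2}=\sum\binom{2n}nq^n$ shows; it will hold for us because the singularities of elements of $R$ and of their conjugates are roots of unity.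

\begin{proof}
The inclusion $\supseteq$ is in Lemma~\ref{lem:mult}. Let $u=q^r\hat u\in U$.

\emph{Step 1: a power of $u$ lies in $A_0$.} By Proposition~\ref{prop:basis}(i), $A_0$ has rank $\nu-1$. By Lemma~\ref{lem:mult} a fixed power of every element of $A_0$ lies in $U$, so $A_0\cap U$ has rank $\nu-1$. By \eqref{eq:ses}, $U$ is finitely generated of rank at most $\nu-1$. So $U$ has rank $\nu-1$, the subgroup $A_0\cap U$ has finite index in it, and $u^a\in A_0$ for some $a\ge1$.

\emph{Step 2: $\hat u\in1+q\mathcal O_K[[q]]$.} Let $\mathcal O$ be the localization of $\mathcal O_K$ at a nonzero prime. It is a discrete valuation ring, so $\mathcal O[[q]]$ is a regular local ring, hence integrally closed in its fraction field. Write $u=P(j,j_N)/Q(j,j_N)$ with coefficients in $\mathcal O_K$ after clearing denominators; multiplying by powers of $q$ shows that $\hat u$ is a quotient of two elements of $\mathcal O_K[[q]]$. It is a root of the monic polynomial $X^a-\hat u^a$, and $\hat u^a\in\hat A\subset\mathcal O_K[[q]]$. So $\hat u\in\mathcal O[[q]]$ for every such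 $\mathcal O$, and the intersection of these localizations is $\mathcal O_K$.

\emph{Step 3: $g=\Lambda\hat u$ lies in $R$.} We have $g\in1+q\mathcal O_K[[q]]$ and $g^a=\prod_\xi(1-\xi q)^{m(\xi)}\in\Lambda(\hat A)\subset R$. Let $\iota\colon K\to\mathbb C$ be an embedding, extended to the field generated by all roots of unity. Then $(g^\iota)^a=\prod_\xi(1-\iota(\xi)q)^{m(\xi)}$. This function is holomorphic and nowhere zero on the simply connected domain obtained from $\mathbb C$ by removing the finitely many rays $\{x\iota(\xi)^{-1}:x\ge1\}$, so it has there a holomorphic $a$th root with value $1$ at $0$. The Taylor series of this root is $g^\iota$, because $a$th roots in $1+q\mathbb C[[q]]$ are unique. Thus $g^\iota$ converges for $|q|<1$ and continues across all but finitely many points of the unit circle. For $\omega\in\mathcal O_K$ the series $\operatorname{Tr}(\omega g)=\sum_\iota\iota(\omega)g^\iota$ has the same two properties and lies in $\mathbb Z[[q]]$, so it is a rational function by the P\'olya--Carlson theorem. If $\omega_1,\dots,\omega_h\in\mathcal O_K$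 is a $\mathbb Q$-basis of $K$ with trace-dual basis $\omega_1^*,\dots,\omega_h^*$, then $g=\sum_i\omega_i^*\operatorname{Tr}(\omega_ig)$ is a rational function. A rational function with value $1$ at $0$ is uniquely a finite product $\prod_{\rho\in\mathbb C^\times}(1-\rho q)^{m_\rho}$. Since $g^a\in R$, we have $am_\rho=0$ unless $\rho$ is a root of unity, so $g\in R$.

\emph{Step 4: $u\in A_0$.} By Proposition~\ref{prop:basis}(iii), $g\in\Lambda(\hat A)$, and $\Lambda$ is injective, so $\hat u=\hat f$ for some $f=q^{r'}\hat f\in A$. The elements $u^a$ and $f^a$ of $A$ have the same image in $\hat A$, so they are equal by Proposition~\ref{prop:basis}(i). Hence $ar=ar'$ and $u=f$. The weight of $f^a=u^a$ is $0$, so $u\in A_0$, and $\chi_u=1$ because $u$ is a function on $X_0(N)$.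

For the last assertion, a unit over $\mathbb C$ is a constant multiple of an element of $U$ by Section~\ref{sec:units}, and $\mathcal B$ is a basis of $A$.
\end{proof}

\begin{corollary}\label{cor:cusps}
The group $C_N$ is finite, and $G$ acts on the cusps through $G_m$. In particular all cusps are rational if $m\le2$.
\end{corollary}

\begin{proof}
By Step 1, $\operatorname{div}U$ has finite index in $\mathcal D^0$. An element of $G$ that fixes $\zeta_m$ acts trivially on $A\supset U$, hence on a finite-index subgroup of the torsion-free group $\mathcal D^0$, hence on $\mathcal D^0$. It fixes each $x-\infty$ and $\infty$, so it fixes each cusp $x$.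
\end{proof}

\section{Correcting multipliers by eta quotients}\label{sec:eta}

An element $f\in A_0$ is a unit when $\chi_f=1$, and we may divide $f$ by eta quotients at no cost in the descent. This section shows how much of $\chi_f$ can be removed in this way. We begin with the group-theoretic fact that says what is left once $T$ and $L_N$ are dealt with.

\begin{lemma}\label{lem:group}
Let $N\mid M$, and let $\chi$ be a character of $\Gamma_0(N)$ that is trivial on $\Gamma(M)$, on $T$ and on $L=L_N$. Then $\chi(\gamma)=\omega(\alpha)$ for a character $\omega$ of $(\mathbb Z/N)^\times$.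
\end{lemma}

\begin{proof}
The map $\gamma\mapsto\alpha\bmod N$ is a surjective homomorphism $\Gamma_0(N)\to(\mathbb Z/N)^\times$, so it suffices to show $\chi(\gamma)=1$ when $\alpha\equiv1\pmod N$. Multiplying $\gamma$ on either side by powers of $T$ or $L$ does not change $\chi(\gamma)$.

The matrix $\gamma L^a$ has upper left entry $\alpha+aN\beta$. Since $\gcd(\alpha,N\beta)=1$, this entry is prime to every $p\mid N\beta$, and for the other primes $p\mid M$ only one class of $a$ modulo $p$ makes it divisible by $p$. By the Chinese remainder theorem we may therefore assume that $\alpha$ is prime to $M$, still with $\alpha\equiv1\pmod N$.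

For such a matrix, right multiplication by $T^a$ replaces $\beta$ by $\beta+a\alpha$ and keeps the first column; choose $a$ to make $\beta\equiv0\pmod M$. Left multiplication by $L^a$ replaces $\kappa$ by $\kappa+aN\alpha$ and keeps the first row; choose $a$ with $\kappa/N+a\alpha\equiv0\pmod{M/N}$ to make $\kappa\equiv0\pmod M$. The result is congruent to $\operatorname{diag}(\alpha,\alpha^{-1})$ modulo $M$. Two elements of $\Gamma_0(N)$ that are congruent modulo $M$ differ by an element of $\Gamma(M)$, so $\chi(\gamma)$ depends only on $\alpha$. Writing $\alpha=1+Nt$, the matrix $TL^t=\left(\begin{smallmatrix}1+Nt&1\\Nt&1\end{smallmatrix}\right)$ has the same upper left entry, so $\chi(\gamma)=\chi(TL^t)=1$.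
\end{proof}

The next two lemmas reduce to a single function by the following device. Let $n^2d\mid N$ and let $f$ be an element of the group $A_0$ for level $n^2$. Then $f(d\tau)$ lies in $A_0$ for level $N$, it is an eta quotient of level $N$ if $f$ is one of level $n^2$, and its multiplier is $\gamma\mapsto\chi_f(\gamma^{[d]})$, where $\gamma^{[d]}\in\Gamma_0(n^2)$.

\begin{lemma}\label{lem:TL}
For every $f\in A_0$ there is an eta quotient $h$ of level $N$ and weight $0$ with $\chi_h(T)=\chi_f(T)$ and $\chi_h(L_N)=\chi_f(L_N)$.
\end{lemma}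

\begin{proof}
By \eqref{eq:star} it suffices to treat $F_c^{(n)}(d\tau)$ with $n\ge3$. Since $T^{[d]}=T^d$ and $L_N^{[d]}=L_{n^2}^{N/(n^2d)}$, it suffices to find a weight-$0$ eta quotient $h$ of level $n^2$ whose multiplier agrees with that of $F=F_c^{(n)}$ on $T$ and $L_{n^2}$, and to use $h(d\tau)$.

Let $W\tau=-1/(n^2\tau)$. Then $W=W^{-1}$ and $WTW^{-1}\tau=\tau/(1-n^2\tau)=L_{n^2}^{-1}\tau$. So if $f\circ W\doteq f'$ and $f'\circ T=\lambda f'$, then $\chi_f(L_{n^2})=\lambda^{-1}$.

For $F$, \eqref{eq:siegel} gives $g_v(-1/\tau)\doteq g_{(v_2,-v_1)}(\tau)$, so by \eqref{eq:FK}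
\[
F(W\tau)\doteq\prod_{a\in H}g_{v_a}\bigl(-1/(n\tau)\bigr)\doteq\prod_{a\in H}g_{(s_a,-r_a)/n}(n\tau).
\]
With $a'=c\bar a$ we have $(s_a,-r_a)\equiv(a',-c\,\overline{a'})\pmod n$, and $a'$ runs through representatives modulo $\pm1$. Hence $F\circ W\doteq F_{-c}^{(n)}$, and $\chi_F(T)=\mathbf e(\varrho/24)$, $\chi_F(L_{n^2})=\mathbf e(-\varrho/24)$ with $\varrho=\varrho(n)$.

For $h=\prod_{t\mid n^2}\eta(t\tau)^{r_t}$ with $\sum r_t=0$ we have $\chi_h(T)=\mathbf e(\frac1{24}\sum tr_t)$. By \eqref{eq:eta}, $\eta(tW\tau)\doteq\tau^{1/2}\eta(\frac{n^2}t\tau)$, so $h\circ W\doteq\prod\eta(\frac{n^2}t\tau)^{r_t}$ and $\chi_h(L_{n^2})=\mathbf e(-\frac1{24}\sum\frac{n^2}tr_t)$. We must therefore solve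
\[
\sum_tr_t=0,\qquad\sum_ttr_t\equiv\sum_t\frac{n^2}tr_t\equiv\varrho\pmod{24}.
\]
If $(r'_t)$ solves the congruences modulo $8$ and $(r''_t)$ modulo $3$, both with sum $0$, then $9r'_t-8r''_t$ solves them modulo $24$. Let $(\ell,M)$ be $(2,8)$ or $(3,3)$; every unit modulo $M$ has square $1$.

If $\ell\nmid n$, then $n^2/t\equiv t^{-1}\equiv t\pmod M$ for $t\mid n^2$, so the two congruences coincide. Take $r_t=\mu(t)$ for $t\mid n$ and $r_t=0$ otherwise: then $\sum r_t=0$ as $n>1$, and $\sum tr_t=\varrho$. If $\ell\mid n$, take $r_1=r_{n^2}=x$, $r_n=-2x$, and all other $r_t=0$. Both sums equal $x(n-1)^2$, and $n-1$ is invertible modulo $M$, so $x(n-1)^2\equiv\varrho\pmod M$ is solvable.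
\end{proof}

After Lemmas~\ref{lem:TL} and~\ref{lem:group} the multiplier is an even Dirichlet character $\omega(\alpha)$, and complex conjugation will show that $\omega^2=1$. A quadratic character is the multiplier of a theta quotient $\theta(s\tau)/\theta(\tau)$, but this function involves $\eta(4s\tau)$ and is available in $A$ only when $4s\mid N$. For $4\nmid N$ we argue differently and remove the whole $2$-part of $\chi_f$ at the start. The point is that for odd $n$ one can choose the lifts in $v_a$ even, which removes the signs from (K3), so that the only sign comes from (K1).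

\begin{lemma}\label{lem:even}
Let $n\ge3$ be odd, let $H$ be as in Section~\ref{sec:A}, and let $v_a\in\frac2n\mathbb Z^2\setminus\mathbb Z^2$ for $a\in(\mathbb Z/n)^\times$ satisfy $v_{-a}=-v_a$. Let $\gamma\in\mathrm{SL}_2(\mathbb Z)$ have $\alpha$ prime to $n$ and $v_a\gamma\equiv v_{a\alpha}\pmod{\mathbb Z^2}$ for all $a$. Then
\[
\prod_{a\in H}\mathfrak k_{v_a}(\gamma\tau)=\rho\,\psi_n(\alpha)\,(\kappa\tau+\delta)^{-\varphi(n)/2}\prod_{a\in H}\mathfrak k_{v_a}(\tau)
\]
with $\rho^n=1$, where $\psi_n(\alpha)=\left(\frac\alpha p\right)$ if $n$ is a power of the prime $p$ and $\psi_n(\alpha)=1$ otherwise.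
\end{lemma}

\begin{proof}
The vector $b=v_a\gamma-v_{a\alpha}$ lies in $\mathbb Z^2\cap\frac2n\mathbb Z^2=2\mathbb Z^2$. For $b\in2\mathbb Z^2$ and $v\in\frac2n\mathbb Z^2$ the sign in (K3) is $+1$ and $\frac12(b_1v_2-b_2v_1)\in\frac2n\mathbb Z$, so $\varepsilon(v,b)$ is an $n$th root of unity. By (K2), (K3) it remains to compare $\prod\mathfrak k_{v_{a\alpha}}$ with $\prod\mathfrak k_{v_a}$. Write $a\alpha=\pm a'$ with $a'\in H$; then $a\mapsto a'$ permutes $H$, and by (K1) the two products differ by the product $\psi$ of the signs. Multiplying the equations $a\alpha=\pm a'$ in $(\mathbb Z/n)^\times$ gives $\psi\equiv\alpha^{\varphi(n)/2}\pmod n$. If $n=p^v$, Euler's criterion gives $\psi\equiv\left(\frac\alpha p\right)^{p^{v-1}}=\left(\frac\alpha p\right)\pmod p$. Otherwise $(\mathbb Z/n)^\times$ is a product of at least two cyclic groups of even order, its exponent divides $\varphi(n)/2$, and $\psi=1$.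
\end{proof}

\begin{lemma}\label{lem:odd}
If $4\nmid N$, then for every $f\in A_0$ there is an eta quotient $h$ of level $N$ and weight $0$ such that $\chi_{f/h}$ has odd order.
\end{lemma}

\begin{proof}
Every $n$ with $n^2\mid N$ is odd. A product of characters of odd order has odd order, so by \eqref{eq:star} and the substitution $\tau\mapsto d\tau$ it suffices to treat $F=F_c^{(n)}$ at level $n^2$ with $n\ge3$ odd. Choose all $r_a,s_a$ even, which is possible as $n$ is odd. Let $\gamma\in\Gamma_0(n^2)$. Then $\gamma^{[n]}\in\Gamma_0^0(n)$ has the same $\alpha$ and satisfies the hypothesis of Lemma~\ref{lem:even}, as in the proof of Lemma~\ref{lem:weight}. So $\mathfrak K_c(n\tau)$ is multiplied by $\rho\,\psi_n(\alpha)(\kappa\tau+\delta)^{-\varphi(n)/2}$.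

We need an eta quotient with the same weight and sign. Let $p\mid n$. By (K4), the factors of $\prod_{a=1}^{(p-1)/2}g_{(a/p,0)}(p\tau)$ are the $1-q^b$ with $p\nmid b$, and by \eqref{eq:B2} the exponent of $q$ is $\frac p4(\frac1{6p}-\frac16)=\frac{1-p}{24}$. So this product is $\doteq\eta(\tau)/\eta(p\tau)$, and dividing by $\eta(p\tau)^{p-1}$ and changing lifts,
\[
y_p(\tau):=\frac{\eta(\tau)}{\eta(p\tau)^p}\doteq\prod_{a=1}^{(p-1)/2}\mathfrak k_{(r_a/p,\,0)}(p\tau)
\]
with even $r_a\equiv a\pmod p$ and $r_{-a}=-r_a$. For $\gamma\in\Gamma_0(p)$ we have $(r_a/p,0)\gamma^{[p]}=(r_a\alpha/p,r_a\beta)\equiv(r_{a\alpha}/p,0)\pmod{\mathbb Z^2}$, so Lemma~\ref{lem:even} gives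
\begin{equation}\label{eq:yp}
y_p(\gamma\tau)=\rho'\Bigl(\frac\alpha p\Bigr)(\kappa\tau+\delta)^{-(p-1)/2}y_p(\tau),\qquad\rho'^{\,p}=1 .
\end{equation}
Let $e=\varphi(n)/(p-1)$ and $h=\eta(n\tau)^{\varphi(n)}y_p^{\,e}$, an eta quotient of level $n^2$ and weight $\frac{\varphi(n)}2-\frac{(p-1)e}2=0$. By \eqref{eq:FK}, $F/h\doteq\mathfrak K_c(n\tau)\,y_p^{-e}$, so $\chi_{F/h}(\gamma)$ is an $n$th root of unity times $\psi_n(\alpha)\left(\frac\alpha p\right)^e$. If $n=p^v$, then $e=p^{v-1}$ is odd and the two signs cancel. Otherwise $\psi_n(\alpha)=1$, and $e$ is even because it is divisible by $p'-1$ for another prime $p'\mid n$. So $\chi_{F/h}^n=1$ with $n$ odd.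
\end{proof}

\begin{remark}
For $4\nmid N$ an even quadratic character need not be the multiplier of any eta quotient of level $N$. For $N=5$ the weight-$0$ eta quotients are the powers $(\eta(\tau)/\eta(5\tau))^r$, and triviality on $T$ means $\mathbf e(-r/6)=1$. But $(\eta(\tau)/\eta(5\tau))^6=y_5^6\,\eta(5\tau)^{24}$ has a multiplier with values in the fifth roots of unity by \eqref{eq:yp}, so no power of it has multiplier $\left(\frac\alpha5\right)$.
\end{remark}

\section{Complex conjugation and the proof of the theorems}\label{sec:proof}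

Among the elements of $G$, complex conjugation is special: its action on $q$-expansions comes from a map of the upper half plane, $\tau\mapsto-\bar\tau$, so its effect on multipliers can be computed directly.

\begin{proposition}\label{prop:key}
If $f\in A$ and $\mathbf c(f)/f\in U$, then $f\in A^G\cdot U$.
\end{proposition}

\begin{proof}
Dividing $f$ by an eta quotient of level $N$, an element of $A^G$, changes neither the hypothesis nor the conclusion. Dividing by a power of $\eta$ we may assume $f\in A_0$. We first prove:
\begin{equation}\label{eq:claim}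
\begin{gathered}
\text{if }f\in A_0,\ \mathbf c(f)/f\in U\text{ and }\chi_f(T)=\chi_f(L_N)=1,\text{ then }\chi_f(\gamma)=\omega(\alpha)\\
\text{for a character }\omega\text{ of }(\mathbb Z/N)^\times\text{ with }\omega^2=1\text{ and }\omega(-1)=1.
\end{gathered}
\end{equation}
Lemmas~\ref{lem:mult} and~\ref{lem:group} give $\omega$, and $\omega(-1)=\chi_f(-I)=1$. Since $\overline{\mathbf e(-r\bar\tau)}=\mathbf e(r\tau)$ for real $r$, we have $(\mathbf cf)(\tau)=\overline{f(-\bar\tau)}$. With $\gamma^*=\left(\begin{smallmatrix}\alpha&-\beta\\-\kappa&\delta\end{smallmatrix}\right)\in\Gamma_0(N)$ we have $-\overline{\gamma\tau}=\gamma^*(-\bar\tau)$, so $\chi_{\mathbf cf}(\gamma)=\overline{\chi_f(\gamma^*)}=\overline{\omega(\alpha)}$. Because $\mathbf c(f)/f$ is $\Gamma_0(N)$-invariant, $\chi_{\mathbf cf}=\chi_f$. Hence $\bar\omega=\omega$, which proves \eqref{eq:claim}.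

\emph{Case $4\mid N$.} By Lemma~\ref{lem:TL} we may assume $\chi_f(T)=\chi_f(L_N)=1$; let $\omega$ be as in \eqref{eq:claim}. Recall that a primitive Dirichlet character with square $1$ is the Kronecker symbol $\left(\frac{\mathfrak d}{\cdot}\right)$ of a fundamental discriminant $\mathfrak d$ (or $\mathfrak d=1$), that its conductor is $|\mathfrak d|$ and its value at $-1$ the sign of $\mathfrak d$, and that $\mathfrak d$ is odd or divisible by $4$. So $\omega$ is induced from $\left(\frac{\mathfrak d}\cdot\right)$ with $\mathfrak d>0$ and $\mathfrak d\mid N$. Put $s=\mathfrak d$ if $\mathfrak d$ is odd and $s=\mathfrak d/4$ otherwise. Then $4s\mid N$; for odd $\mathfrak d$ this is where $4\mid N$ is used. The function $h=\theta(s\tau)/\theta(\tau)$ is a weight-$0$ eta quotient in the $\eta(t\tau)$ with $t\mid4s\mid N$. For $\gamma\in\Gamma_0(N)$ the entry $\delta$ is odd, and Lemma~\ref{lem:theta}(a) gives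
\[
\chi_h(\gamma)=\Bigl(\frac s{|\delta|}\Bigr)=\Bigl(\frac{\mathfrak d}{|\delta|}\Bigr)=\omega(|\delta|)=\omega(\delta)=\omega(\alpha)^{-1}=\omega(\alpha),
\]
using that $\omega$ is even, $\alpha\delta\equiv1\pmod N$ and $\omega^2=1$. So $\chi_{f/h}=1$, and $f/h\in U$ by Lemma~\ref{lem:mult}.

\emph{Case $4\nmid N$.} By Lemma~\ref{lem:odd} we may assume that $\chi_f$ has odd order $m_0$. We now want to apply Lemma~\ref{lem:TL} without losing this property. Let $h$ be as in that lemma, let $2^s$ be the exact power of $2$ dividing the order of $\chi_h$, and choose $a\equiv1\pmod{m_0}$ with $a\equiv0\pmod{2^s}$. Then $\chi_h^a$ has odd order, and on $T$ and $L_N$ it agrees with $\chi_f^a=\chi_f$. So the multiplier of $f/h^a$ has odd order and is trivial on $T$ and $L_N$. By \eqref{eq:claim} its square is trivial, hence it is trivial, and $f/h^a\in U$ by Lemma~\ref{lem:mult}.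
\end{proof}

\begin{proposition}\label{prop:H1}
If $S$ is a subgroup of $G_m$ containing $\mathbf c$, then $H^1(S,U)=0$.
\end{proposition}

\begin{proof}
Let $(u_\sigma)_{\sigma\in S}$ be a cocycle in $U$. Since $U\subset A$ (Proposition~\ref{prop:units}) and $H^1(S,A)=0$ (Proposition~\ref{prop:basis}(ii)), there is $f\in A$ with $u_\sigma=\sigma(f)/f$ for all $\sigma\in S$. In particular $\mathbf c(f)/f=u_{\mathbf c}\in U$, so $f=hu$ with $h\in A^G$ and $u\in U$ by Proposition~\ref{prop:key}. Then $u_\sigma=\sigma(u)/u$.
\end{proof}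

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
By Corollary~\ref{cor:cusps}, $\operatorname{Gal}(\overline{\mathbb Q}/k)$ acts on cuspidal divisors and on $U$ through its image $S$ in $G_m$. This image is $\operatorname{Gal}\bigl(\mathbb Q(\zeta_m)/k\cap\mathbb Q(\zeta_m)\bigr)$, and it contains $\mathbf c$ because $k\cap\mathbb Q(\zeta_m)$ is real.

Let $D\in\mathcal D^0$ have class in $J_0(N)(k)$. For $\sigma\in S$ the cuspidal divisor $\sigma D-D$ is principal, so by \eqref{eq:ses} it equals $\operatorname{div}(u_\sigma)$ for a unique $u_\sigma\in U$. From $\sigma\sigma'D-D=(\sigma D-D)+\sigma(\sigma'D-D)$ and uniqueness we get $u_{\sigma\sigma'}=u_\sigma\,\sigma(u_{\sigma'})$. By Proposition~\ref{prop:H1} there is $u\in U$ with $u_\sigma=\sigma(u)/u$, and then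
\[
\sigma(D-\operatorname{div}u)=D+\operatorname{div}(u_\sigma)-\operatorname{div}(\sigma u)=D-\operatorname{div}u\qquad(\sigma\in S).
\]
So $D-\operatorname{div}u$ is a degree-zero cuspidal divisor in the class of $D$ that is fixed by $\operatorname{Gal}(\overline{\mathbb Q}/k)$.

For the Picard groups, let $E$ be a divisor on $Y_0(N)_k$ that is principal over $\overline{\mathbb Q}$, say $\operatorname{div}\phi=E+E_1$ on $X_0(N)$ with $E_1$ cuspidal. The $k$-rational divisor $E_0=E-\deg(E)\,\infty$ on $X_0(N)$ has degree $0$ and is linearly equivalent to the cuspidal divisor $-E_1-\deg(E)\,\infty$, so its class lies in $C_N\cap J_0(N)(k)$. By the first part it is the class of a $k$-rational cuspidal divisor $E'$. The $k$-rational divisor $E_0-E'$ is principal over $\overline{\mathbb Q}$, hence over $k$ by Lemma~\ref{lem:descent}, and its restriction to $Y_0(N)$ is $E$. So $E$ is principal over $k$.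
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Theorem~\ref{thm:strong} with $k=\mathbb Q$ gives $C_N(\mathbb Q)\subseteq C(N)$. Conversely, the class of a rational divisor is a rational point, so $C(N)\subseteq C_N(\mathbb Q)$.
\end{proof}

\begin{remark}
The hypothesis on $k$ is used only to ensure $\mathbf c\in S$, and this in turn only in \eqref{eq:claim}, to make $\omega$ real. The conclusion of Proposition~\ref{prop:key} fails for arbitrary $f\in A$: at level $9$, the function $F_1$ is not in $A^G\cdot U$ (Section~\ref{sec:nine}). For a group $S$ that does not contain $\mathbf c$, one would need to show $f\in A^S\cdot U$ from the conditions $\sigma(f)/f\in U$ for $\sigma\in S$, and the argument above gives no control of the multipliers $\chi_{\sigma f}$. We make no claim for fields $k$ with $k\cap\mathbb Q(\zeta_m)$ not real.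
\end{remark}

\begin{thebibliography}{9}

\bibitem{Carlson}
Carlson, Math. Z. \textbf{9} (1921).

\bibitem{CI}
Mar Curc\'o Iranzo, \emph{Rational torsion of generalised modular Jacobians of odd level}, arXiv:2112.03741 (2021).

\bibitem{KL}
Kubert and Lang, \emph{Modular Units}.

\bibitem{Shimura}
Shimura, \emph{On modular forms of half integral weight}, Ann. of Math. \textbf{97} (1973).

\end{thebibliography}
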